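# Determinants $\det(c(i/j))$ whose $n$-th roots diverge

## Three theorems on $D_n^{1/n}$

Write $\mathbb N^*=\{1,2,3,\dots\}$, and let $\mathbb Q^{+*}$ be the multiplicative group of positive rationals. A function $c:\mathbb Q^{+*}\to\mathbb C$ is called **admissible** if $c(1/r)=\overline{c(r)}$ for all $r$, and if for every $n\ge 1$ the determinant
$$D_n=\det\big(c(i/j)\big)_{1\le i,j\le n}$$
is strictly positive. By convention $D_0=1$. Indicator functions are written $\mathbf 1_X$.

**Theorem 1.** There is a subgroup $\Gamma\subset\mathbb Q^{+*}$ such that $c=\frac12(\mathbf 1_{\{1\}}+\mathbf 1_\Gamma)$, a real function with values in $\{0,\frac12,1\}$, is admissible and the sequence $(D_n^{1/n})_{n\ge1}$ diverges.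

**Theorem 2.** Let $c$ be admissible and $F(n)=\log(D_n/D_{n-1})$. Then
$$L=\lim_{x\to\infty}\frac1{\log x}\sum_{n\le x}\frac{F(n)}n$$
exists in $[-\infty,\infty)$, and $\limsup_{n\to\infty}D_n^{1/n}=e^L$.

**Theorem 3.** The set of pairs $(\liminf D_n^{1/n},\ \limsup D_n^{1/n})$, for $c$ admissible, is exactly $\{(\alpha,\beta):0\le\alpha\le\beta<\infty\}$.

The question behind these statements is posed in Michel Balazard, "Fonctions arithmétiques multiplicativement monotones", arXiv:1809.08868 (2018): does $(D_n^{1/n})$ have a limit for every admissible $c$? Theorem 1 answers no. Theorem 2 says what survives: the upper limit is always given by a logarithmic average. Theorem 3 says that nothing else survives: apart from $0\le\liminf\le\limsup<\infty$ there is no constraint.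

## Matrices depending on $i/j$, and their pivots

Let $M_n=(c(i/j))_{1\le i,j\le n}$. The condition $c(1/r)=\overline{c(r)}$ makes $M_n$ hermitian, and by Sylvester's criterion the condition $D_n>0$ for all $n$ says that every $M_n$ is positive definite. For instance
$$M_3=\begin{pmatrix}c(1)&c(1/2)&c(1/3)\\ c(2)&c(1)&c(2/3)\\ c(3)&c(3/2)&c(1)\end{pmatrix},\qquad D_2=c(1)^2-|c(2)|^2 .$$
The entry in position $(ki,kj)$ equals the entry in position $(i,j)$: the matrix is unchanged when we look only at the multiples of $k$. This is the one structural fact about $M_n$ that we use in general.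

Since $D_n=\prod_{m\le n}D_m/D_{m-1}$, the number $D_n^{1/n}$ is the geometric mean of the first $n$ *pivots* $D_m/D_{m-1}$. The question is whether the pivots, on a logarithmic scale, have an average. We write $\ell_n=\frac1n\log D_n=\frac1n\sum_{m\le n}F(m)$. Replacing $c$ by $\lambda c$ with $\lambda>0$ multiplies $D_n^{1/n}$ by $\lambda$.

## Pivots, Fischer's inequality, positive semidefinite functions

Matrices are indexed by finite ordered sets. $M[R]$ is the submatrix with rows and columns in $R$, and $M\succeq M'$ means that $M-M'$ is positive semidefinite.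

**(M1) Pivots are minima.** Let $M$ be positive definite, $N$ its last index, $M'$ the matrix with that index removed. Then
$$\frac{\det M}{\det M'}=\min\{v^*Mv:\ v_N=1\}.\tag{1}$$
Indeed write $M=\begin{pmatrix}M'&u\\u^*&m\end{pmatrix}$. The determinant is $\det M'\cdot(m-u^*M'^{-1}u)$. With $v=(w,1)$ we have $v^*Mv=w^*M'w+2\,\mathrm{Re}(w^*u)+m$, whose minimum, at $w=-M'^{-1}u$, is $m-u^*M'^{-1}u$.

Consequences. (a) The test vector $e_N$ gives a pivot at most $M_{NN}$. (b) If $M$ is real with diagonal $1$, the test vector $e_N-e_{n'}$ gives a pivot at most $2-2M_{Nn'}$. (c) If $M\succeq\lambda\,\mathrm{Id}$ with $\lambda>0$, every pivot is at least $\lambda$, since $|v|^2\ge1$. Putting the indices of $R$ first, we get $\det M\ge\lambda^{\#(\text{indices not in }R)}\det M[R]$.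

**(M2) Fischer's inequality.** If the index set is partitioned into $R_1,\dots,R_q$, then $\det M\le\prod_i\det M[R_i]$. To see this, list the indices block after block. The pivot of $M$ at an index of $R_i$ is a minimum over vectors supported on that index and all earlier ones; restricting to vectors supported in $R_i$ can only raise the minimum, and gives the pivot of $M[R_i]$. Multiply. With one-element blocks this is Hadamard's inequality; in our setting $D_n\le c(1)^n$.

**Lemma 1 (comparison).** Let $M,M'$ be positive definite of size $n$ with diagonal entries $1$, let $M\succeq\lambda\,\mathrm{Id}$ with $\lambda>0$, and suppose $M$ and $M'$ agree outside $B\times B$ for some $B\subset\{1,\dots,n\}$. Then $\det M\ge\lambda^{|B|}\det M'$.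

*Proof.* Let $R$ be the complement of $B$. By (M1)(c), $\det M\ge\lambda^{|B|}\det M[R]=\lambda^{|B|}\det M'[R]$. By Fischer, with blocks $R$ and the single elements of $B$, $\det M'\le\det M'[R]$. $\square$

**(M3) Positive semidefinite functions.** A function $\rho$ on an abelian group $H$ is *positive semidefinite* if $(\rho(h_ih_l^{-1}))_{i,l}$ is a positive semidefinite matrix for every finite family $(h_i)$ in $H$. We use four sources of them.

- The indicator $\mathbf 1_{H'}$ of a subgroup $H'$: grouping the $h_i$ by cosets of $H'$ gives a block diagonal matrix with all-ones blocks.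
- Combinations with nonnegative coefficients.
- If $\rho,\sigma$ are positive semidefinite on $H,H'$, then $(h,h')\mapsto\rho(h)\sigma(h')$ is positive semidefinite on $H\times H'$: its matrices are entrywise products of positive semidefinite ones, and Schur's product theorem applies.
- If $\rho$ is positive semidefinite on a subgroup $H$ of $H_1$, its extension by $0$ is positive semidefinite on $H_1$: the matrix is block diagonal over cosets of $H$, and inside a coset the quotients $gh_i(gh_l)^{-1}=h_ih_l^{-1}$ do not see $g$.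

*Example.* Let $\langle2\rangle=\{2^k:k\in\mathbb Z\}$. For $1,2,3,4$ the matrix of $\mathbf 1_{\langle2\rangle}$ has an all-ones block on $\{1,2,4\}$, the entry $1$ at $3$, and zeros elsewhere.

## Primes, densities, and sets stable under multiplication

The letters $p,q$ denote primes. We use these textbook facts.

- **(N1)** (Mertens) For fixed $0<\theta<\theta'$, $\sum_{T^\theta<p\le T^{\theta'}}1/p\to\log(\theta'/\theta)$ as $T\to\infty$.
- **(N2)** (Mertens) $\sum_{p\le x}\frac{\log p}p=\log x+O(1)$. Hence $\sum_{u\le p\le v}\frac{\log p}p\le\log(v/u)+O(1)$ for all $0<u\le v$.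
- **(N3)** (Mertens) $\prod_{p\le x}(1-1/p)^{-1}\le C\log x$ for $x\ge2$.
- **(N4)** $\pi(T)=o(T)$, and by the prime number theorem the ratio of consecutive primes tends to $1$.
- **(N5)** A periodic set of integers has a density. With respect to density, the events $p\mid n$, for finitely many $p$, are independent with probabilities $1/p$.

The *lower natural density* of $E\subset\mathbb N^*$ is $\liminf\frac1x|E\cap[1,x]|$. The *logarithmic density* is $\lambda(E)=\lim_x\lambda_x(E)$, if it exists, where
$$\lambda_x(E)=\frac1{\log x}\sum_{n\le x,\,n\in E}\frac1n .$$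
*Example.* For $E=\bigcup_k[4^k,2\cdot4^k)$ the proportion $|E\cap[1,x]|/x$ tends to $2/3$ along $x=2\cdot4^k$ and to $1/3$ along $x=4^k$, so there is no natural density. Each multiplicative period, of logarithmic length $\log4$, contributes $\log2+o(1)$ to $\sum1/n$, so $\lambda(E)=\frac12$.

By partial summation, if the lower natural density of $E$ is $\ge d$, then $\liminf\lambda_x(E)\ge d$.

**Theorem (Davenport–Erdős; Acta Arith. 2 (1936), 147–151; J. Indian Math. Soc. 15 (1951), 19–24).** If $E\subset\mathbb N^*$ is stable under multiplication by $\mathbb N^*$, then $E$ has a logarithmic density, equal to its lower natural density.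

Here is a short proof; part of its notation returns later. For $x\ge2$ let $n_{\le x}$ be the largest divisor of $n$ composed of primes $\le x$, and put
$$E^{(x)}=\{n:n_{\le x}\in E\},\qquad d_x=\prod_{p\le x}\Big(1-\frac1p\Big)\sum_{\substack{e\in E\\ p\mid e\Rightarrow p\le x}}\frac1e .$$
Then $E^{(x)}\subset E$ by stability. For a given $e$ with all primes $\le x$, the integers with $n_{\le x}=e$ have density $\frac1e\prod_{p\le x}(1-\frac1p)$. Taking finitely many such $e\in E$ at a time, we see that the lower natural density of $E$ is at least $d_x$. Let $d=\sup_xd_x$. So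
$$\text{lower natural density of }E\ \ge d\ge d_x .\tag{2}$$

For $s>1$ give $n$ the probability $n^{-s}/\zeta(s)$, and call this measure $P_s$. The Euler product shows that the valuations $v_p(n)$ are independent with $P_s(v_p\ge k)=p^{-ks}$. Realize them with independent uniform variables $U_p\in(0,1]$ by $V_p^{(s)}=\max\{k\ge0:U_p\le p^{-ks}\}$; this formula makes sense for $s=1$ too, and $V_p^{(s)}\le V_p^{(1)}$. Membership in $E^{(x)}$ depends only on $(v_p)_{p\le x}$ and is preserved when valuations grow, so
$$P_s(E^{(x)})\le\Pr\Big(\prod_{p\le x}p^{V_p^{(1)}}\in E\Big)=d_x\le d .$$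
Every $n\in E$ lies in $E^{(x)}$ for $x\ge n$. Hence, letting $x\to\infty$, $P_s(E)\le d$ for all $s>1$. Conversely $P_s(E)\ge P_s(E^{(x)})=\prod_{p\le x}(1-p^{-s})\sum_ee^{-s}\to d_x$ as $s\to1$. Thus $P_s(E)\to d$, that is, $(s-1)\sum_{n\in E}n^{-s}\to d$. By the Hardy–Littlewood–Karamata Tauberian theorem, $\lambda_x(E)\to d$. Finally the lower natural density is $\ge d$ by (2), and it is at most the lower logarithmic density, which is $d$. $\square$

## Families where the limit exists

**Multiples of $\mathbf 1_{\{1\}}$.** For $c=\beta\mathbf 1_{\{1\}}$ with $\beta>0$, $D_n^{1/n}=\beta$.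

**The gcd matrix.** Let $c(a/b)=1/\sqrt{ab}$ for coprime $a,b$. Then $c(i/j)=\gcd(i,j)/\sqrt{ij}$. From $\gcd(i,j)=\sum_{d\mid i,\,d\mid j}\varphi(d)$ we get $M_n=\Delta A\,\mathrm{diag}(\varphi(1),\dots,\varphi(n))A^{T}\Delta$, where $A=(\mathbf 1_{d\mid i})_{i,d}$ is lower triangular with diagonal $1$ and $\Delta=\mathrm{diag}(i^{-1/2})$. So the pivots are $\varphi(n)/n$, and
$$\ell_n=\sum_{p\le n}\frac{\lfloor n/p\rfloor}n\log\Big(1-\frac1p\Big)\longrightarrow\sum_p\frac1p\log\Big(1-\frac1p\Big),$$
by dominated convergence, the terms being at most $2/p^2$ in absolute value.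

**Powers of $2$.** Let $c=\frac12(\mathbf 1_{\{1\}}+\mathbf 1_{\langle2\rangle})$. Up to order, $M_n$ is block diagonal with one block $\frac12(\mathrm{Id}+\text{all ones})$ for each class $\{b,2b,4b,\dots\}\cap[1,n]$, $b$ odd. A block of size $s$ has determinant $2^{-s}(1+s)$. So $D_1,\dots,D_6=1,\frac34,\frac34,\frac12,\frac12,\frac38$; for $n=6$ the classes $\{1,2,4\},\{3,6\},\{5\}$ contribute $\frac48\cdot\frac34\cdot1$. The pivot at $n$ depends only on $v_2(n)$, so $\ell_n$ converges. This is an instance of the following.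

**Lemma 2 (finitely many primes).** Let $c$ be admissible and vanish outside the group generated by a finite set $\mathcal P$ of primes. Then $\ell_n$ has a limit in $[-\infty,\infty)$. If moreover $c(1)=1$ and $M_n\succeq\eta\,\mathrm{Id}$ for all $n$, with $\eta>0$, then the limit is in $[\log\eta,0]$.

*Proof.* Rescale so that $c(1)=1$. Write each integer as $ab$ with $a$ composed of primes of $\mathcal P$ and $b$ coprime to them. If $c(ab/a'b')\ne0$ then $b=b'$. So $M_n$ is block diagonal over $b$, the block of $b$ being $(c(a/a'))$ with $a,a'\le n/b$ composed of primes of $\mathcal P$. Let $g(a)\le0$ be the logarithm of the pivot at $a$ of the matrix $(c(a/a'))$ indexed by such integers in increasing order. Then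
$$\log D_n=\sum_b\sum_{a\le n/b}g(a)=\sum_{a\le n}g(a)\,\Phi(n/a),\qquad\Phi(y)=\#\{b\le y:b\text{ coprime to }\mathcal P\}.$$
Here $\Phi(y)\le y$ and $\Phi(y)\sim y\prod_{p\in\mathcal P}(1-1/p)$. If $\sum|g(a)|/a<\infty$, dominated convergence gives $\ell_n\to\prod_{\mathcal P}(1-\frac1p)\sum_ag(a)/a$. If $\sum|g(a)|/a=\infty$, Fatou's lemma gives $\ell_n\to-\infty$. In the second statement, the pivots of $M_n$ lie in $[\eta,1]$ by (M1), so $\ell_n\in[\log\eta,0]$; and $g(a)\in[\log\eta,0]$ with $\sum1/a<\infty$, so we are in the first case. $\square$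

A counterexample must therefore involve infinitely many primes.

## Monotonicity along divisibility: Theorem 2, and where convergence stops

The first thing to try is to prove convergence from a monotonicity of the pivots. Here it is.

**Step 1: $F(mk)\le F(m)$.** Let $v\in\mathbb C^m$ be optimal in (1) for $M_m$, so $v_m=1$. Define $w\in\mathbb C^{mk}$ by $w_{ik}=v_i$ for $i\le m$, all other coordinates $0$. Then $w_{mk}=1$ and, since $c(ki/kj)=c(i/j)$, $w^*M_{mk}w=v^*M_mv$. By (1), $D_{mk}/D_{mk-1}\le D_m/D_{m-1}$.

So $f:=F(1)-F$ satisfies $f\ge0$ and $f(m)\le f(mk)$. For $t\ge0$ each set $E_t=\{n:f(n)>t\}$ is stable under multiplication by $\mathbb N^*$. The Davenport–Erdős theorem gives it a logarithmic density $\lambda(E_t)$, equal to its lower natural density. Put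
$$\bar f=\int_0^\infty\lambda(E_t)\,dt\in[0,\infty],\quad N(x)=\frac1x\sum_{n\le x}f(n),\quad H(x)=\frac1{\log x}\sum_{n\le x}\frac{f(n)}n .$$

**Step 2: the natural mean from below.** Since $f(n)=\int_0^\infty\mathbf 1_{f(n)>t}\,dt$, we have $N(x)=\int_0^\infty\frac{|E_t\cap[1,x]|}x\,dt$. Fatou's lemma gives $\liminf N\ge\bar f$.

**Step 3: the logarithmic mean converges to $\bar f$.** Likewise $H(x)=\int_0^\infty\lambda_x(E_t)\,dt$ with $\lambda_x(E_t)\to\lambda(E_t)$. If $\bar f=\infty$, Fatou gives $H(x)\to\infty$. If $\bar f<\infty$ we need a dominating function. Enlarging the sum from $n\le x$ to all $n$ with primes $\le x$, and writing $d_x(t)$ for the quantity $d_x$ of the set $E_t$, for $x\ge2$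
$$\lambda_x(E_t)\le\frac1{\log x}\sum_{\substack{n\in E_t\\p\mid n\Rightarrow p\le x}}\frac1n=\frac{\prod_{p\le x}(1-1/p)^{-1}}{\log x}\,d_x(t)\le C\,d_x(t)\le C\,\lambda(E_t),$$
by (N3) and (2). Dominated convergence gives $H(x)\to\bar f$. As $\frac1{\log x}\sum_{n\le x}\frac1n\to1$, the limit $L=F(1)-\bar f$ in Theorem 2 exists.

**Step 4: $\liminf N=\bar f$.** If $\bar f=\infty$ this is Step 2. Let $\bar f<\infty$. Partial summation gives
$$\sum_{n\le x}\frac{f(n)}n=N(x)+\int_1^xN(u)\frac{du}u .$$
If $\liminf N>\bar f$, there are $h>0$ and $u_0$ with $N(u)\ge\bar f+h$ for $u\ge u_0$. Then $\liminf H\ge\bar f+h$, contradicting Step 3. With Step 2, $\liminf N=\bar f$. The liminf over integers is the same, because $(1-\frac1x)N(\lfloor x\rfloor)\le N(x)\le N(\lfloor x\rfloor)$.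

Finally $\ell_n=F(1)-N(n)$, so $\limsup\ell_n=F(1)-\bar f=L$. This proves Theorem 2. $\blacksquare$

**Where this stops.** To get convergence we would need $\limsup N\le\bar f$ when $\bar f<\infty$, hence control of $|E_t\cap[1,x]|/x$ from above. The Davenport–Erdős theorem identifies only the *lower* natural density of $E_t$. The upper one is not controlled, and the bound $\lambda_x(E)\le C\lambda(E)$ of Step 3 was obtained for logarithmic averages only. So we look for a $c$ for which some $E_t$ is far more crowded at some scales than in the long run.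

## Mixing the identity with a subgroup: collisions

Let $\Gamma\subset\mathbb Q^{+*}$ be any subgroup and $c=\frac12(\mathbf 1_{\{1\}}+\mathbf 1_\Gamma)$. It is real and $c(1/r)=c(r)$. Grouping $\{1,\dots,n\}$ by classes modulo $\Gamma$ makes $M_n$ block diagonal with blocks $\frac12(\mathrm{Id}+\text{all ones})$. A block of size $s$ has determinant $2^{-s}(1+s)>0$. So $c$ is admissible. When $n$ enters a class that thereby reaches size $s$, the pivot is
$$\frac{D_n}{D_{n-1}}=\frac{2^{-s}(1+s)}{2^{-(s-1)}s}=\frac{s+1}{2s},\qquad s=\#\{m\le n:n/m\in\Gamma\}.$$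
It is $1$ if $s=1$ and lies in $[\frac12,\frac34]$ if $s\ge2$. Call $n$ a *collision* if some $n'<n$ has $n/n'\in\Gamma$, and let $\kappa(n)$ be the number of collisions $\le n$. Multiplying pivots,
$$-\kappa(n)\log2\ \le\ \log D_n\ \le\ -\kappa(n)\log\tfrac43 .\tag{3}$$
In the notation of the previous section the set of collisions is $E_0$. If $\kappa(n)/n$ is at least $\frac1{16}$ for infinitely many $n$, and at most some very small number for infinitely many others, then $(D_n^{1/n})$ diverges.

## Why exchanging single primes does not produce oscillation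

The simplest way to create collisions is to declare some primes equivalent. Partition the set of primes into classes and let $\Gamma$ be generated by the ratios $p/q$ with $p,q$ in the same class. Let $P'$ be the set of primes that are not the smallest of their class.

The collisions are then exactly the multiples of primes of $P'$. If $p\in P'$ divides $n$, replace one factor $p$ by the smallest prime of its class to get $n'<n$ with $n/n'\in\Gamma$. Conversely, suppose all primes of $n$ are smallest in their classes and $n/n'\in\Gamma$. Then $n$ and $n'$ have the same number of prime factors, with multiplicity, in each class, so $n'\ge n$.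

Now the set of multiples of primes of $P'$ always has a natural density, namely $1-\prod_{p\in P'}(1-\frac1p)$. If $\sum_{P'}1/p<\infty$, compare with a finite subset of $P'$: the primes left out account for a proportion at most $\sum1/p$ of the integers up to $x$, for every $x$. If $\sum_{P'}1/p=\infty$, finite subsets already show that the complement has density $0$. So $\kappa(n)/n$ converges, and (3) detects nothing.

The reason is visible in one scale. If $P'$ is finite and $K=\sum_{P'}1/p$, there are at most $Kx$ collisions up to any $x$, while their density is at least $1-e^{-K}$: few collisions in the long run means small $K$, hence few collisions at every $x$. We need collisions that cost many primes at once.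

## Exchanging all primes at once: the scale lemma

For a finite set $I$ of primes, $\langle I\rangle$ is the group it generates, and $n_I$ is the largest divisor of $n$ composed of primes of $I$.

**Lemma 3 (scale lemma).** For every $\varepsilon\in(0,1)$ there is $\delta=\delta(\varepsilon)\in(0,1)$ such that for every sufficiently large integer $T$, with $I$ the set of primes in $(T^\delta,T]$, there is a subgroup $\Lambda\subset\langle I\rangle$ with the following properties. Put
$$B=\{n\ge1:\ \exists\,s\in\mathbb N^*,\ s\text{ composed of primes of }I,\ s\ne n_I,\ n_I/s\in\Lambda\}.$$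

- (a) $\limsup_{x\to\infty}|B\cap[1,x]|/x\le\varepsilon$;
- (b) the set $C=\{n\le T:\ \exists\,n'\in\mathbb N^*,\ n'<n,\ n/n'\in\Lambda\}$ has at least $T/16$ elements.

The set $B$ contains every integer, of any size, that $\Lambda$ can ever affect, since $n/n'\in\Lambda\setminus\{1\}$ puts both $n$ and $n'$ in $B$ (take $s=n'_I$ or $s=n_I$). So (a) says: almost nothing happens in the long run; (b) says: much happens at $T$.

**Which integers to pair.** Let $K_0=\log(1/\delta)$, which is about $\sum_{p\in I}1/p$. For most $n\in(T/4,T/2]$ the part of $n$ composed of primes $\le T^\delta$ is at most $T^{\sqrt\delta}$, so $b=n_I$ is between $T^{1-2\sqrt\delta}$ and $T$, and $b$ has about $K_0$ primes. Pair such an $n$ with an $n^*$ obtained by moving *every* prime of $b$ to a nearby prime. A random large integer $n$ also has about $K_0$ primes in $I$. To be affected, however, it should have a divisor $b$ of size about $T$ that uses up almost all of them, leaving at most $K_0/10$ primes of $I$ outside $b$. The sum of $1/b$ over the possible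 $b$ will be $O(\delta^{-1/2})$, and given $b\mid n$, having so few other primes has probability $O(\delta^{2/3})$. The product $O(\delta^{1/6})$ is small.

**The trap.** $\Lambda$ must be a group, so products of the relations $n/n^*$ are in it too, and they can cancel. Suppose primes come in ranges $A_0,A_1,\dots$ and we code each exchange by a bit in $\mathbb F_2$. From the exchanges on the ranges $\{0,1,2\}$ and on the ranges $\{1,2,3\}$ we get one on $\{0,3\}$ alone, which costs two primes only. The remedy is to give each set $\tau$ of ranges its own basis vector $e_\tau$, and let the exchange for $\tau$ shift each of its ranges by $e_\tau$. With $\tau=\{0,1,2\}$ and $\tau'=\{1,2,3\}$ the sum shifts the four ranges by $e_\tau,\ e_\tau+e_{\tau'},\ e_\tau+e_{\tau'},\ e_{\tau'}$: nothing vanishes, and the full support of each $\tau$ stays visible.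

### The construction of $\Lambda$

**The ranges.** Fix $\delta\le1/36$ so small that, with $K_0=\log(1/\delta)$,
$$\delta K_0+\delta+\frac{500}{K_0}+40\,\delta^{1/6}\le\varepsilon,\qquad\sqrt\delta+\frac{500}{K_0}+\delta K_0+\delta\le\frac19 .\tag{4}$$
Choose an integer $J$ with $\vartheta:=\delta^{-1/J}-1\le\delta$. Let $\theta_i=\delta(1+\vartheta)^i$ for $0\le i\le J$, so $\theta_0=\delta$ and $\theta_J=1$. For $0\le i<J$ let $A_i$ be the set of primes in $(T^{\theta_i},T^{\theta_{i+1}}]$; these partition $I$.

**The supports.** Let $\mathcal T$ be the set of $\tau\subset\{0,\dots,J-1\}$ with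
$$|\tau|\ge\tfrac{19}{20}K_0,\qquad\sum_{i\in\tau}\theta_i\le1,\qquad\sum_{i\in\tau}\theta_{i+1}\ge1-2\sqrt\delta .\tag{5}$$
No $\tau\in\mathcal T$ is empty. The quantities $\delta,J,\mathcal T$ and $r:=|\mathcal T|$ do not depend on $T$. All $o(1)$ and $O(1)$ below are for $T\to\infty$ with these fixed, and "$T$ large" depends on them only.

**The blocks.** Let $V=\mathbb F_2^{\mathcal T}$ with basis $(e_\tau)_{\tau\in\mathcal T}$, so $|V|=2^r$. For each $i$ cut the increasing list of primes of $A_i$ into consecutive *blocks* of $2^r$ primes; the fewer than $2^r$ primes left over are *exceptional*. For each block $P$ fix a bijection $h:P\to V$.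

**The group.** For $\tau\in\mathcal T$ let $d_\tau\in\bigoplus_{i<J}V$ have $i$-th component $e_\tau$ if $i\in\tau$ and $0$ otherwise. Let $U$ be the span of the $d_\tau$, and $\mathcal F$ the free abelian group on the blocks and the exceptional primes. Define a homomorphism
$$\varphi:\langle I\rangle\to\mathcal F\times\Big(\bigoplus_{i<J}V\Big)/U$$
by sending $p\in P\subset A_i$ to ($P$, class of the vector with $i$-th component $h(p)$ and all others $0$), and an exceptional $q$ to $(q,0)$. Put $\Lambda=\ker\varphi$. The $\mathcal F$-component forces elements of $\Lambda$ to exchange primes inside blocks only.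

*Toy example* (not from actual parameters). Take two ranges with one block each, $\{11,13\}$ and $\{101,103\}$, and a single support $\tau=\{0,1\}$, so $V=\mathbb F_2$; let $h=0$ on $11,101$ and $h=1$ on $13,103$. Then $\Lambda=\{(13/11)^a(103/101)^b:a\equiv b \bmod 2\}$. So $13\cdot103/(11\cdot101)\in\Lambda$, but $13/11\notin\Lambda$: moving one prime is not allowed, moving both is. Also $(13/11)^2\in\Lambda$, so $121\in B$. This second kind of membership needs two primes from one range, and is case (i) below.

**Claim.** If $n\in B$, then either (i) $pq\mid n$ for some primes $p,q$ in the same $A_i$ ($p=q$ allowed), or (ii) there is $\tau\in\mathcal T$ such that $n$ is divisible by a prime of $A_i$ for every $i\in\tau$.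

*Proof.* Suppose (i) fails. Then $n_I=\prod_{i\in\sigma}p_i$ with $p_i\in A_i$. Let $s\ne n_I$ be as in the definition of $B$. Since $n_I/s$ has trivial $\mathcal F$-component, $s$ has as many primes, with multiplicity, in each block as $n_I$, and the same exceptional primes. So $s=\prod_{i\in\sigma}s_i$ with $s_i$ in the block of $p_i$, and $s_i=p_i$ if $p_i$ is exceptional.

Let $w_i=h(p_i)-h(s_i)$ for $i\in\sigma$ with $p_i$ non-exceptional, and $w_i=0$ for the other $i<J$. Since $n_I/s\in\Lambda$, the vector $w=(w_i)$ lies in $U$, so $w=\sum_{\tau\in E}d_\tau$ for some $E\subset\mathcal T$. If $E=\emptyset$, then $w=0$, hence $s=n_I$ because $h$ is injective on blocks: a contradiction. Take $\tau\in E$. For $i\in\tau$, $w_i=\sum_{\tau'\in E,\,i\in\tau'}e_{\tau'}$ contains the term $e_\tau$, so $w_i\ne0$ by linear independence, and therefore $i\in\sigma$. This is (ii). $\square$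

### Proof of (a): the affected integers are rare

Let $K=\sum_{p\in I}1/p$ and $\omega_I(n)=\#\{p\in I:p\mid n\}$. By (N1), $K\to K_0$ and $\sum_{p\in A_i}1/p\to\log(1+\vartheta)$. The sets of integers satisfying (i) or (ii) are periodic, so (N5) applies. We bound the two densities.

**Case (i): two primes in one range.** The density is at most
$$\sum_i\Big(\sum_{p\in A_i}\frac1p\Big)^2\le J\log^2(1+\vartheta)+\delta=K_0\log(1+\vartheta)+\delta\le\delta K_0+\delta$$
for $T$ large, since $J\log(1+\vartheta)=\log(1/\delta)=K_0$ and $\vartheta\le\delta$.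

**Case (ii): a divisor of size about $T$.** Choose for each $i\in\tau$ a prime $p_i\in A_i$ dividing $n$, and let $b=\prod_{i\in\tau}p_i$. Then $b$ is squarefree, divides $n$, has $\omega(b)=|\tau|\ge\frac{19}{20}K_0$ prime factors, and $T^{\sum_\tau\theta_i}\le b\le T^{\sum_\tau\theta_{i+1}}$. By (5), $\sum_\tau\theta_{i+1}=(1+\vartheta)\sum_\tau\theta_i\le1+\vartheta\le1+\sqrt\delta$, and
$$\sum_\tau\theta_i=\frac{\sum_\tau\theta_{i+1}}{1+\vartheta}\ge(1-2\sqrt\delta)(1-\vartheta)\ge1-2\sqrt\delta-\vartheta\ge1-3\sqrt\delta .$$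
So $b$ belongs to the set $\mathfrak b$ of squarefree integers in $[T^{1-3\sqrt\delta},T^{1+\sqrt\delta}]$ all of whose primes lie in $I$. If $\omega_I(n)\le\frac{21}{20}K_0$, then at most $\frac{21}{20}K_0-\frac{19}{20}K_0=\frac1{10}K_0$ primes of $I$ divide $n$ but not $b$. So one of two things happens:

- (ii.1) $\omega_I(n)>\frac{21}{20}K_0$, or
- (ii.2) for some $b\in\mathfrak b$, $b\mid n$ and $\#\{p\in I:p\nmid b,\ p\mid n\}\le K_0/10$.

*Density of (ii.1).* The variable $\omega_I$ has mean $K$ and variance $\le K$. Chebyshev's inequality gives at most $K/(\frac{21}{20}K_0-K)^2$, which tends to $400/K_0$. So it is $\le500/K_0$ for $T$ large.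

*Density of (ii.2) for a fixed $b\in\mathfrak b$.* All primes of $b$ exceed $T^\delta$, so $\omega(b)\le(1+\sqrt\delta)/\delta\le2/\delta$ and $\sum_{p\mid b}1/p\le2/(\delta T^\delta)=o(1)$. Let $X=\#\{p\in I:p\nmid b,\ p\mid n\}$, which is independent of the event $b\mid n$. For $0<y<1$ the probability that $X\le k$ is at most $y^{-k}$ times the mean of $y^X$. With $y=\frac1{10}$, $k=K_0/10$, the density is at most
$$\frac1b\,10^{K_0/10}\prod_{p\in I,\,p\nmid b}\Big(1-\frac9{10p}\Big)\le\frac1b\,10^{K_0/10}e^{-\frac9{10}(K-o(1))}\le\frac2b\,\delta^{2/3}$$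
for $T$ large. Indeed $10^{K_0/10}e^{-\frac9{10}K_0}=\delta^{0.9-(\log10)/10}$ and $0.9-\frac{\log10}{10}>0.669>\frac23$, while $e^{\frac9{10}(K_0-K+o(1))}\le2$.

*Sum over $b$.* Since $\delta\le1/36$, $\log b\ge(1-3\sqrt\delta)\log T\ge\frac12\log T$ on $\mathfrak b$. Write $\log b=\sum_{p\mid b}\log p$ and $b=b'p$. For fixed $b'$ the prime $p$ lies in an interval $[u,v]$ with $v/u=T^{4\sqrt\delta}$. By (N2),
$$\sum_{b\in\mathfrak b}\frac1b\le\frac2{\log T}\sum_{b\in\mathfrak b}\frac1b\sum_{p\mid b}\log p\le\frac2{\log T}\prod_{p\in I}\Big(1+\frac1p\Big)\big(4\sqrt\delta\log T+O(1)\big).$$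
As $\prod_{p\in I}(1+1/p)\le e^K\le2/\delta$ for $T$ large, the right side is at most $16\,\delta^{-1/2}+o(1)\le20\,\delta^{-1/2}$ for $T$ large. So the density of (ii.2) is at most $20\,\delta^{-1/2}\cdot2\,\delta^{2/3}=40\,\delta^{1/6}$.

Adding up, the upper density of $B$ is at most $\delta K_0+\delta+\frac{500}{K_0}+40\,\delta^{1/6}\le\varepsilon$ by (4). $\square$

### Proof of (b): many collisions up to $T$

Let $x=T/2$. Call $n\in(T/4,T/2]$ *good* if:

- (G1) $a(n):=\prod_{p\le T^\delta}p^{v_p(n)}\le T^{\sqrt\delta}$;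
- (G2) $\omega_I(n)\ge\frac{19}{20}K_0$;
- (G3) no $pq\mid n$ with $p,q$ in the same $A_i$ ($p=q$ allowed);
- (G4) no exceptional prime divides $n$.

**Step 1: most integers are good.** We count the $n\le x$ failing each condition.

*(G1).* By (N2), $\sum_{n\le x}\log a(n)\le x\sum_{p\le T^\delta}\sum_{v\ge1}\frac{\log p}{p^v}\le x(\delta\log T+O(1))$. Each failing $n$ contributes at least $\sqrt\delta\log T$, so at most $x(\sqrt\delta+o(1))$ fail.

*(G2).* We have $\sum_{n\le x}\omega_I(n)=\sum_{p\in I}\lfloor x/p\rfloor\ge xK-\pi(T)=xK-o(x)$. Expanding the square, $\sum_{n\le x}\omega_I(n)^2\le\sum_{p\ne q}\frac x{pq}+\sum_p\frac xp\le xK^2+xK$. Hence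
$$\sum_{n\le x}(\omega_I(n)-K)^2\le xK^2+xK-2K(xK-o(x))+xK^2=xK+o(x).$$
Each failing $n$ contributes at least $(K-\frac{19}{20}K_0)^2\to(K_0/20)^2$, so at most $500x/K_0$ fail for $T$ large.

*(G3).* At most $\sum_i\sum_{p\le q,\ p,q\in A_i}\frac x{pq}\le x(\delta K_0+\delta)$ for $T$ large, as in case (i).

*(G4).* There are at most $J2^r$ exceptional primes, all larger than $T^\delta$, so at most $xJ2^rT^{-\delta}=o(x)$ fail.

By (4), for $T$ large at most $x/8=T/16$ integers fail. So at least $\frac T4-1-\frac T{16}\ge\frac T8$ integers are good.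

**Step 2: the support of a good integer is in $\mathcal T$.** Let $n$ be good. All its primes are $\le T$, so $n=a(n)\,b$ with $b=n_I$. By (G3) and (G4), $b=\prod_{i\in\tau}p_i$ with $p_i\in A_i$ non-exceptional. The three conditions (5) hold: $|\tau|=\omega_I(n)\ge\frac{19}{20}K_0$; $T^{\sum_\tau\theta_i}\le b\le T$; and $T^{\sum_\tau\theta_{i+1}}\ge b\ge\frac T4T^{-\sqrt\delta}\ge T^{1-2\sqrt\delta}$ for $T$ large.

**Step 3: the partner.** Consider all integers $n$ such that $n_I=\prod_{i\in\tau}p_i$ with $\tau\in\mathcal T$ and $p_i\in A_i$ non-exceptional. Let $p_i^*$ be the element of the block of $p_i$ with $h(p_i^*)=h(p_i)+e_\tau$, and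
$$n^*=\frac n{n_I}\prod_{i\in\tau}p_i^* .$$
Then $n^*$ is of the same kind with the same $\tau$. Since $2e_\tau=0$, $n^{**}=n$. Since $e_\tau\ne0$ and $\tau\ne\emptyset$, $n^*\ne n$. Blocks are preserved and the $V$-components of $n/n^*$ form $d_\tau\in U$, so $n/n^*\in\Lambda$.

**Step 4: the partner is not much larger.** A block consists of $2^r$ consecutive primes, all larger than $T^\delta$, and $2^r$ is fixed. By (N4), for $T$ large two primes of one block have ratio at most $2^\delta$. As $\theta_i\ge\delta$ and $\sum_\tau\theta_i\le1$, $|\tau|\le1/\delta$. So $n^*\le2n\le T$ for $n$ good.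

**Step 5: counting.** For $n$ good, $m=\max(n,n^*)\le T$ belongs to $C$, with $n'=\min(n,n^*)$. From $m$ we recover $n\in\{m,m^*\}$, so $n\mapsto m$ is at most $2$-to-$1$ on good integers. Hence $|C|\ge\frac12\cdot\frac T8=\frac T{16}$. $\square$

## Stacking scales: proof of Theorem 1

**Systems of scales.** Let $\varepsilon_k\in(0,1)$ for $k\ge1$, and $\delta_k=\delta(\varepsilon_k)$. Choose inductively integers $T_k$, each large enough for Lemma 3 with $\varepsilon_k$; this gives $I_k,\Lambda_k,B_k$ and the set $C_k$ of (b). By (a) there is $X_k$ with $|B_k\cap[1,x]|\le2\varepsilon_kx$ for $x\ge X_k$. Put $a_k=T_k^{\delta_k}$, $T_0=1$, and require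
$$a_k>\max(T_{k-1},X_1,\dots,X_{k-1})+1 .$$
At each stage $T_k$ can be taken as large as we please. Four properties follow.

- **(S1)** $I_k\subset(a_k,T_k]$, the $I_k$ are disjoint, and $a_1<T_1<a_2<T_2<\cdots$ tend to infinity. The sum of the groups $\Lambda_k$ is direct. No prime of $I_j$, $j\ge k$, divides an integer $\le a_k$.
- **(S2)** If $j<k$ and $n\ge a_k-1$, then $|B_j\cap[1,n]|\le2\varepsilon_jn$.
- **(S3)** $|C_k|\ge T_k/16$, $C_k\subset[1,T_k]$, and each $n\in C_k$ has an $n'<n$ with $n/n'\in\Lambda_k\setminus\{1\}$.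
- **(S4)** The $I_k$-component of $i/l$ is $i_{I_k}/l_{I_k}$. If it lies in $\Lambda_k\setminus\{1\}$, then $i\in B_k$ (take $s=l_{I_k}$) and $l\in B_k$ (take $s=i_{I_k}$).

**Proof of Theorem 1.** Let $\varepsilon=1/200$, take a system of scales with $\varepsilon_k=\varepsilon2^{-k}$, and put $\Gamma=\bigoplus_k\Lambda_k$, $c=\frac12(\mathbf 1_{\{1\}}+\mathbf 1_\Gamma)$. We have seen that $c$ is admissible and that (3) holds.

*Crowded times, $n=T_k$.* Every element of $C_k$ is a collision, so $\kappa(T_k)\ge T_k/16$, and (3) gives $D_{T_k}^{1/T_k}\le(3/4)^{1/16}$.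

*Quiet times, $n=y_k:=\lfloor a_k\rfloor$.* Let $m\le y_k$ be a collision: $m'<m$ and $m/m'=\prod_j\lambda_j$ with $\lambda_j=m_{I_j}/m'_{I_j}\in\Lambda_j$. By (S1), $\lambda_j=1$ for $j\ge k$. As $m\ne m'$, some $\lambda_j\ne1$ with $j<k$, and then $m\in B_j$ by (S4). Since $y_k>a_k-1$, (S2) gives
$$\kappa(y_k)\le\sum_{j<k}|B_j\cap[1,y_k]|\le\sum_{j<k}2\varepsilon2^{-j}y_k\le2\varepsilon y_k ,$$
and (3) gives $D_{y_k}^{1/y_k}\ge2^{-2\varepsilon}=4^{-\varepsilon}$.

Since $\varepsilon\log4<0.0070<0.0179<\frac1{16}\log\frac43$,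
$$\liminf D_n^{1/n}\le(3/4)^{1/16}<4^{-1/200}\le\limsup D_n^{1/n}.\qquad\blacksquare$$

## Realizing every pair $(\alpha,\beta)$: proof of Theorem 3

By Hadamard, $0<D_n^{1/n}\le c(1)$, so only pairs with $0\le\alpha\le\beta<\infty$ occur. We realize each of them. All functions $c$ below are real with $c(1/r)=c(r)$, and before a final rescaling $c(1)=1$, so by (M1)(a) all pivots are at most $1$. For $\alpha=\beta>0$ take $c=\beta\mathbf 1_{\{1\}}$.

### The pair $(0,0)$: powers of $2$

Let $W_0=1$, $W_{j+1}=\frac12\exp(-4^{2^j})$ and $w_j=W_j-W_{j+1}>0$ for $j\ge0$. Then $\sum_{j\ge J}w_j=W_J$. Let $G_j=\{2^{2^jk}:k\in\mathbb Z\}$ and $c=\sum_{j\ge0}w_j\mathbf 1_{G_j}$.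

*Admissibility.* Each term is positive semidefinite by (M3). Given $n$, take $J$ with $2^{2^J}>n$. For $i,l\le n$ and $j\ge J$, $i/l\in G_j$ only if $i=l$. So the terms with $j\ge J$ contribute $W_J\,\mathrm{Id}$ to $M_n$, and $M_n\succeq W_J\,\mathrm{Id}$.

*Small pivots.* Let $v_2(n)\ge2^j$ and $n'=n2^{-2^j}$. Since $2^{2^j}\in G_i$ exactly for $i\le j$, we have $c(n/n')=1-W_{j+1}$. By (M1)(b), the pivot at $n$ is at most $2-2c(n/n')=2W_{j+1}=\exp(-4^{2^j})$. Such $n$ have density $2^{-2^j}$, and all other pivots are $\le1$. So $\limsup\ell_n\le-2^{-2^j}4^{2^j}=-2^{2^j}$ for every $j$, and $\ell_n\to-\infty$.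

### The pairs $(0,\beta)$ with $\beta>0$: scales of increasing depth

The plan is to make the collisions of the $k$-th scale cost a pivot about $2^{-k}$, while the $B_k$ get rare fast enough to pay for it. Take a system of scales with $\varepsilon_k=4^{-k}$. Let $\Gamma_j=\bigoplus_{i\ge j}\Lambda_i$ and
$$c=\sum_{j\ge1}2^{-j}\mathbf 1_{\Gamma_j},\qquad c^{(k)}=\sum_{j\le k}2^{-j}\mathbf 1_{\Lambda_j\oplus\cdots\oplus\Lambda_k}+2^{-k}\mathbf 1_{\{1\}}\quad(k\ge0),$$
so $c^{(0)}=\mathbf 1_{\{1\}}$. Let $M_n^{(k)}$ be the matrix of $c^{(k)}$; it has diagonal $1$ and, by (M3), $M_n^{(k)}\succeq2^{-k}\,\mathrm{Id}$.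

**Step 1: truncation and admissibility.** For $i,l<a_{k+1}$ we have $c(i/l)=c^{(k)}(i/l)$. Indeed no prime of $I_j$ with $j>k$ divides $il$. So for $j\le k$, $i/l\in\Gamma_j$ if and only if $i/l\in\Lambda_j\oplus\cdots\oplus\Lambda_k$; for $j>k$, $i/l\in\Gamma_j$ if and only if $i=l$; and $\sum_{j>k}2^{-j}=2^{-k}$. Hence $c$ is admissible.

**Step 2: one more scale changes only entries in $B_k\times B_k$.** Suppose $c^{(k)}(\rho)\ne c^{(k-1)}(\rho)$ with $\rho=i/l$, and let $\rho_k=i_{I_k}/l_{I_k}$. If $\rho_k=1$, then for $j<k$ membership in $\Lambda_j\oplus\cdots\oplus\Lambda_k$ and in $\Lambda_j\oplus\cdots\oplus\Lambda_{k-1}$ are the same, and $\rho\in\Lambda_k$ if and only if $\rho=1$, which contributes $2^{-k}+2^{-k}=2^{-(k-1)}$: the values agree. If $\rho_k\notin\Lambda_k$, both values are $0$. So $\rho_k\in\Lambda_k\setminus\{1\}$, and $i,l\in B_k$ by (S4).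

**Step 3: quiet times.** Lemma 1 with $\lambda=2^{-k}$ gives $\det M_n^{(k)}\ge2^{-k|B_k\cap[1,n]|}\det M_n^{(k-1)}$ for all $n$ and $k\ge1$. Iterate down to $c^{(0)}$ at $n=\lceil a_{k+1}\rceil-1$, where $D_n=\det M_n^{(k)}$. By (S2), $|B_j\cap[1,n]|\le2\cdot4^{-j}n$ for $j\le k$, so
$$\ell_n\ge-2\log2\sum_{j\ge1}j\,4^{-j}>-\infty .$$

**Step 4: crowded times.** Let $n\in C_k$ with $n'$ as in (S3). The element $n/n'\in\Lambda_k\setminus\{1\}$ lies in $\Gamma_j$ exactly for $j\le k$, so $c(n/n')=1-2^{-k}$ and the pivot at $n$ is at most $2-2c(n/n')=2^{1-k}$. Hence $\ell_{T_k}\le\frac1{16}\log2^{1-k}\to-\infty$.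

So $\liminf D_n^{1/n}=0<\limsup D_n^{1/n}\le1$. Rescale $c$ so that the upper limit is $\beta$.

### The pairs $0<\alpha<\beta$: tuning the depth of each scale

Now each scale gets a parameter $u_k\in[0,1]$ that interpolates between "no effect" and "a dip that is too deep", and continuity lets us hit a prescribed depth. Let
$$G=\log(\beta/\alpha)>0,\qquad\mu=\min(1,G),\qquad\zeta_k=2^{-k}\mu/4 .$$
Fix $\eta\in(0,\frac12)$ with $\frac1{16}\log\frac1{2\eta}\ge G+2$, and put $\varepsilon_k=\zeta_k/\log(1/\eta)$, which is in $(0,1)$. For a system of scales with these $\varepsilon_k$ and for $u_k\in[0,1]$ let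
$$\rho_j=(1-u_j)\mathbf 1_{\{1\}}+u_j\mathbf 1_{\Lambda_j}\ \text{ on }\Lambda_j,\qquad c^{(k)}(r)=\eta\,\mathbf 1_{\{1\}}(r)+(1-\eta)\prod_{j\le k}\rho_j(r_j)$$
for $r=\prod_{j\le k}r_j\in\bigoplus_{j\le k}\Lambda_j$, and $c^{(k)}(r)=0$ for other $r$. Define $c$ likewise with all $j$; the product is finite in effect, as $\rho_j(1)=1$. So $c^{(0)}=\mathbf 1_{\{1\}}$.

Each $\rho_j$ is positive semidefinite, and by (M3) so are the products and their extensions by $0$. Hence all matrices are $\succeq\eta\,\mathrm{Id}$ with diagonal $1$. In particular $c$ and all $c^{(k)}$ are admissible. Denoting by $M_n^{(k)},D_n^{(k)},\ell_n^{(k)}$ the quantities attached to $c^{(k)}$, we have $\ell_n^{(k)}\in[\log\eta,0]$, and $\ell_n=\ell_n^{(k)}$ for $n<a_{k+1}$ by (S1). We need four facts.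

**(F1) $\ell_n^{(k)}$ converges to a finite limit $L_k$ as $n\to\infty$.** This is Lemma 2, with $\mathcal P=I_1\cup\dots\cup I_k$. Also $L_0=0$.

**(F2) One more scale costs little in the limit.** For all $n$ and $k\ge1$,
$$\ell_n^{(k-1)}-\frac{|B_k\cap[1,n]|}n\log\frac1\eta\le\ell_n^{(k)}\le\ell_n^{(k-1)} .$$
*Upper bound.* Partition $[1,n]$ by the value of $i_{I_k}$. If $i_{I_k}=l_{I_k}$, then $c^{(k)}(i/l)=c^{(k-1)}(i/l)$, because $\rho_k(1)=1$. If $i_{I_k}\ne l_{I_k}$, then $c^{(k-1)}(i/l)=0$. So $M_n^{(k-1)}$ is the block diagonal part of $M_n^{(k)}$; apply Fischer. *Lower bound.* If the two matrices differ at $(i,l)$, then $i_{I_k}/l_{I_k}\ne1$ by what was just said. It lies in $\Lambda_k$, since otherwise $c^{(k)}(i/l)=0=c^{(k-1)}(i/l)$. So $i,l\in B_k$ by (S4), and Lemma 1 with $\lambda=\eta$ applies.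

Let $n\to\infty$. By Lemma 3(a) and $\varepsilon_k\log(1/\eta)=\zeta_k$,
$$L_{k-1}-\zeta_k\le L_k\le L_{k-1} .\tag{6}$$
So $L_k$ decreases to a limit $L\ge-\sum_k\zeta_k\ge-\frac14$.

**(F3) $\ell_n^{(k)}$ is Lipschitz in $u_k$, uniformly in $n$.** We have $M_n^{(k)}=\eta\,\mathrm{Id}+u_kP_1+(1-u_k)P_0$, where $P_1$ and $P_0$ come from $(1-\eta)\prod_{j\le k}\rho_j$ with $u_k=1$ and $u_k=0$. They are positive semidefinite of trace $\le n$. Since $(M_n^{(k)})^{-1}\preceq\eta^{-1}\mathrm{Id}$, each $\mathrm{tr}\big((M_n^{(k)})^{-1}P_\nu\big)$ lies in $[0,n/\eta]$. So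
$$\Big|\frac{\partial\ell_n^{(k)}}{\partial u_k}\Big|=\frac1n\Big|\mathrm{tr}\big((M_n^{(k)})^{-1}(P_1-P_0)\big)\Big|\le\frac1\eta .$$

**(F4) Full strength gives a deep dip.** Let $u_k=1$. For $n\in C_k$ with $n'$ as in (S3), $c^{(k)}(n/n')=1-\eta$, so the pivot at $n$ is at most $2\eta<1$. The other pivots are $\le1$. Hence $\ell_{T_k}^{(k)}\le\frac1{16}\log(2\eta)\le-(G+2)$.

**Inductive choice.** Put $n_0=0$. Suppose $T_j,u_j,n_j$ are chosen for $j<k$. Choose $T_k$ admissible for the system of scales and so large that $a_k>n_{k-1}$ and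
$$|\ell_n^{(k-1)}-L_{k-1}|\le\zeta_k\quad\text{for all }n\ge a_k-1,\tag{7}$$
which is possible by (F1). For $u_k\in[0,1]$ let $m_k(u_k)=\inf_{n\ge a_k}\ell_n^{(k)}$. By (F3) it is continuous.

- For $u_k=0$ we have $c^{(k)}=c^{(k-1)}$, so by (7) $m_k(0)\ge L_{k-1}-\zeta_k>L_{k-1}-G$, as $\zeta_k<G$.
- For $u_k=1$, (F4) gives $m_k(1)\le-(G+2)<L_{k-1}-G$, as $T_k\ge a_k$ and $L_{k-1}\ge-\frac14$.

Choose $u_k$ with $m_k(u_k)=L_{k-1}-G$. By (6), $\ell_n^{(k)}\to L_k\ge L_{k-1}-\zeta_k>L_{k-1}-G$, so from some point on $\ell_n^{(k)}$ stays away from the infimum. Hence the infimum is attained, at some integer $n_k\ge a_k$.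

**Reading off the limits.** Let $a_k\le n<a_{k+1}$. Then $\ell_n=\ell_n^{(k)}\ge L_{k-1}-G$, with equality at $n=n_k$, which lies in $[a_k,a_{k+1})$ because $a_{k+1}>n_k$. So $\liminf\ell_n=L-G$. By (F2) and (7), $\ell_n\le\ell_n^{(k-1)}\le L_{k-1}+\zeta_k$. So $\limsup\ell_n\le L$. At $n=\lceil a_{k+1}\rceil-1$, (7) for $k+1$ gives $\ell_n=\ell_n^{(k)}\ge L_k-\zeta_{k+1}$. So $\limsup\ell_n=L$.

Multiply $c$ by $\beta e^{-L}$. Then $\limsup D_n^{1/n}=\beta$ and $\liminf D_n^{1/n}=\beta e^{-G}=\alpha$. $\blacksquare$
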